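# A twisted sum of $c_0$ and $C(\beta\omega)$ that is not a $\mathcal C$-space

## 1. Exact sequences, measures, and families of subsets of $\omega$

Scalars are real, compact spaces are Hausdorff, and $\omega=\{0,1,2,\dots\}$. For subsets of $\omega$, $A\subset^*B$ means that $A\setminus B$ is finite, and $A=^*B$ means that $A\subset^*B$ and $B\subset^*A$. We write $\simeq$ for linear isomorphism of Banach spaces.

**Definition (twisted sum).** A twisted sum of Banach spaces $Y$ and $X$ is a Banach space $Z$ together with a short exact sequence $0\to Y\to Z\xrightarrow{q}X\to0$ of bounded linear operators. The sequence *splits* (is *trivial*) if there is a bounded linear $s:X\to Z$ with $qs=\mathrm{id}_X$. Then $Z\simeq Y\oplus X$.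

*Example.* $Z=Y\oplus X$ with the obvious maps is the trivial twisted sum. The sequence $0\to c_0\to\ell_\infty\xrightarrow{\pi}\ell_\infty/c_0\to0$ is a twisted sum of $c_0$ and $\ell_\infty/c_0$. The quotient norm is $\|\pi g\|=\limsup_m|g(m)|$.

**Definition ($\mathcal C$-space).** A $\mathcal C$-space is a Banach space isomorphic to $C(K)$ for some compact $K$.

*Example.* $c_0$ is a $\mathcal C$-space although it has no unit. Indeed, $C(\omega+1)$ is the space of convergent sequences, and $x\mapsto(x_\infty,\,x_0-x_\infty,\,x_1-x_\infty,\dots)$, where $x_\infty=\lim x_n$, is an isomorphism of it onto $c_0$. The inverse sends $(c_0,c_1,\dots)$ to the sequence $x_n=c_{n+1}+c_0$. Consequently $c_0\oplus C(K)\simeq C((\omega+1)\sqcup K)$ is a $\mathcal C$-space for every $K$.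

**Definition (measures).** $M(K)=C(K)^*$ is the space of Radon measures on $K$. For a finite positive $\rho\in M(K)$ we identify $L_1(\rho)$ with the closed subspace $\{\nu\in M(K):\nu\ll\rho\}$ (Radon–Nikodym). The *weak* topology of $M(K)$ is $\sigma(M(K),M(K)^*)$, and the *weak\** topology is $\sigma(M(K),C(K))$.

*Example.* Integration of a fixed bounded Borel function $G$, $\nu\mapsto\int G\,d\nu$, belongs to $M(K)^*$. It need not be weak\*-continuous.

**Definition (Grothendieck).** $C(K)$ is Grothendieck if weak\*-convergent sequences in $M(K)$ converge weakly.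

*Example.* $C(\omega+1)$ is not Grothendieck: $\delta_n\to\delta_\omega$ weak\*, but $\nu\mapsto\nu(\{\omega\})$ has value $0$ on each $\delta_n$ and $1$ on $\delta_\omega$. On the other hand $C(\beta\omega)=\ell_\infty$ is Grothendieck (Grothendieck 1953). We use this theorem as a black box.

**Definition (almost disjoint).** A family $\mathcal A=(A_\gamma)_{\gamma\in\Gamma}$ of infinite subsets of $\omega$ is almost disjoint (AD) if $A_\gamma\cap A_{\gamma'}$ is finite for $\gamma\neq\gamma'$.

*Example.* Identify $\omega$ with the set $2^{<\omega}$ of finite $0$-$1$ sequences, and for $x\in2^\omega$ let $A_x$ be the set of finite initial segments of $x$. Two different branches share finitely many nodes, so this is an AD family of size $\mathfrak c$, the continuum. By contrast, a family of pairwise *disjoint* infinite subsets of $\omega$ is countable.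

**Definition (independent).** A family $(I_\xi)$ of subsets of a countable set $N$ is independent if $\bigcap_{\xi\in a}I_\xi\cap\bigcap_{\xi\in b}(N\setminus I_\xi)\ne\emptyset$ for all disjoint finite sets $a,b$ of indices.

*Example.* Let $N$ be the countable set of pairs $(F,\mathcal G)$ with $F\subset\omega$ finite and $\mathcal G$ a set of subsets of $F$. For $X\subset\omega$ put $I_X=\{(F,\mathcal G):X\cap F\in\mathcal G\}$. Given distinct $X_1,\dots,X_k,Y_1,\dots,Y_l\subset\omega$, choose $F$ finite so that their traces on $F$ are all distinct, and let $\mathcal G=\{X_i\cap F:i\le k\}$. Then $(F,\mathcal G)$ lies in every $I_{X_i}$ and in no $I_{Y_j}$. So there is an independent family of size $\mathfrak c$ on a countable set, hence on $\omega$.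

**Definition (pseudointersection).** $\mathfrak p$ is the least cardinality of a family of subsets of $\omega$ whose finite subfamilies have infinite intersections, but for which no infinite set is almost contained in every member.

*Example.* If $B_1\supset B_2\supset\cdots$ are infinite, pick $b_1<b_2<\cdots$ with $b_k\in B_k$. Then $\{b_1,b_2,\dots\}\subset^*B_k$ for every $k$. So countable families always have such a set. This countable case is the only one used below.

**Definition (F-space).** A compact $K$ is an F-space if any two disjoint open $F_\sigma$ subsets of $K$ have disjoint closures.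

*Examples.* Let $K$ be the Stone space of a $\sigma$-complete Boolean algebra and let $G,H$ be disjoint open $F_\sigma$ sets. By compactness each is a countable union of clopen sets, $G=\bigcup_ma_m$ and $H=\bigcup_nb_n$, with $a_m\wedge b_n=0$. The clopen set given by $a=\bigvee_ma_m$ contains $G$, and $b_n\wedge a=0$ for all $n$, so it misses $H$. Thus $K$ is an F-space. The algebra of all subsets of $\omega$ gives $\beta\omega$. For $\omega^*=\beta\omega\setminus\omega$, write $G=\bigcup_nA_n^*$ and $H=\bigcup_mB_m^*$, where $A_n,B_m\subset\omega$, $A_n\cap B_m$ is finite and $A^*=\overline A\setminus\omega$. Put $C=\bigcup_n(A_n\setminus\bigcup_{m\le n}B_m)$. Then $A_n\setminus C\subset\bigcup_{m\le n}(A_n\cap B_m)$ and $B_m\cap C\subset\bigcup_{n<m}(A_n\cap B_m)$ are finite, so the clopen set $C^*$ contains $G$ and misses $H$.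

**Textbook facts.** A subset $H$ of $L_1(\rho)$, $\rho$ a finite measure, is *equi-integrable* if it is bounded and $\lim_{j\to\infty}\sup_{b\in H}\int_{\{|b|>j\}}|b|\,d\rho=0$. Equivalently, it is bounded and $\sup_{b\in H}\int_B|b|\,d\rho\to0$ as $\rho(B)\to0$. For instance, $b_n=n1_{[0,1/n]}$ in $L_1[0,1]$ is bounded and not equi-integrable. We use:

* Dunford–Pettis: $H\subset L_1(\rho)$ is relatively weakly compact if and only if it is equi-integrable. In particular weakly convergent sequences in $L_1(\rho)$ are equi-integrable.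
* Eberlein–Šmulian: a subset of a Banach space is relatively weakly compact if and only if every sequence in it has a weakly convergent subsequence.
* Sierpiński: for a finite atomless measure, every measurable set is the disjoint union of two measurable sets of equal measure.
* Mazur: the norm closure of a linear subspace is weakly closed.

## 2. Twisted sums of $c_0$ and $C(\beta\omega)$: the problem and a construction

Suppose the sequence $0\to c_0\to Z\to C(K)\to0$ has $\mathcal C$-spaces at both ends. Must the middle be a $\mathcal C$-space?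

In Jesús M.F. Castillo, Alberto Salguero Alarcón, "Twisted sums of $c_0(I)$", arXiv:2204.01704 (2022), one finds a list of compacta for which the answer is no under the axiom $[\mathfrak p=\mathfrak c]$. There is a twisted sum $0\to c_0\to Z\to C(K)\to0$ with $Z$ not a $\mathcal C$-space, provided $K$ has weight $\mathfrak c$ and is a Corson compactum with property (M) (every Radon measure has separable support), a separable Rosenthal compactum, or a scattered compactum of finite height. We shall not need these classes. The problem posed there is whether $\beta\omega$ can be added to the list. Since $C(\beta\omega)=\ell_\infty$, it asks: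

> Is there, under $[\mathfrak p=\mathfrak c]$, a twisted sum $0\to c_0\to Z\to\ell_\infty\to0$ in which $Z$ is not a $\mathcal C$-space?

It is also known that $\mathrm{Ext}(\ell_\infty,c_0)\ne0$, that is, some twisted sum $0\to c_0\to Z\to\ell_\infty\to0$ does not split. Section 3 shows why non-splitting, by itself, does not settle such a question.

**The embedding $\kappa$.** Let $\mathcal A=(A_\gamma)_{\gamma\in\Gamma}$ be an AD family and let $v$ have finite support $\Phi\subset\Gamma$. Outside a finite set each $m\in\omega$ lies in at most one $A_\gamma$, $\gamma\in\Phi$, and each $A_\gamma$ is infinite. So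
$$\Big\|\sum_{\gamma\in\Phi}v_\gamma\pi(1_{A_\gamma})\Big\|=\limsup_m\Big|\sum_{\gamma\in\Phi}v_\gamma1_{A_\gamma}(m)\Big|=\max_{\gamma\in\Phi}|v_\gamma| .$$
Hence there is an isometric embedding $\kappa:c_0(\Gamma)\to\ell_\infty/c_0$ with $\kappa(e_\gamma)=\pi(1_{A_\gamma})$.

**Construction.** Let $S:C(K)\to c_0(\Gamma)$ be bounded, and put $\sigma_\gamma=S^*e_\gamma^*\in M(K)$, so that $(Sf)(\gamma)=\sigma_\gamma(f)$. Define
$$Z=Z(S,\mathcal A)=\{(f,g)\in C(K)\oplus_\infty\ell_\infty:\ \kappa Sf=\pi g\},\qquad 0\to c_0\xrightarrow{\,c\mapsto(0,c)\,}Z\xrightarrow{\,q(f,g)=f\,}C(K)\to0.\tag{1}$$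
$Z$ is closed. The map $q$ is onto because $\pi$ is onto, and $\ker q=\{0\}\times c_0$. So (1) is exact.

**Theorem A (ZFC).** There is a twisted sum $0\to c_0\to Z\to C(\beta\omega)\to0$ in which $Z$ is not a $\mathcal C$-space.

**Theorem B (ZFC).** Let $C(K)$ be Grothendieck and $Z=Z(S,\mathcal A)$. The following are equivalent: (i) $\{\gamma:\sigma_\gamma\neq0\}$ is countable; (ii) the sequence (1) splits; (iii) $Z\simeq c_0\oplus C(K)$; (iv) $Z$ is a $\mathcal C$-space.

**Theorem C (ZFC).** If $C(K)$ is Grothendieck, then some $Z(S,\mathcal A)$ is not a $\mathcal C$-space if and only if $K$ carries a positive Radon measure $\lambda$ with $L_1(\lambda)$ nonseparable. In particular, for every infinite compact F-space $K$ (for example $\beta\omega$, $\omega^*$, Stone spaces of infinite $\sigma$-complete Boolean algebras) there is a twisted sum of $c_0$ and $C(K)$ that is not a $\mathcal C$-space.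

So the answer to the question is yes, and the axiom $[\mathfrak p=\mathfrak c]$ is not needed.

**Two facts about the second coordinate.** Let $X=\{g\in\ell_\infty:\pi g\in\kappa(c_0(\Gamma))\}$. If $\pi g=\kappa(v)$, then $\|v\|=\|\pi g\|\le\|g\|$, and

$$\lim_{n\in A_\gamma}g(n)=v_\gamma\quad\text{for every }\gamma\in\Gamma;\tag{2}$$
$$X\text{ is the closed linear span of }c_0\cup\{1_{A_\gamma}:\gamma\in\Gamma\}.\tag{3}$$

To see this, let $\varepsilon>0$ and let $\Phi\subset\Gamma$ be any finite set with $|v_\eta|\le\varepsilon$ off $\Phi$. Since $\kappa$ is isometric, $\limsup_m|g(m)-\sum_{\eta\in\Phi}v_\eta1_{A_\eta}(m)|\le\varepsilon$. For (2), take $\Phi\ni\gamma$. For all but finitely many $m\in A_\gamma$ the sum is $v_\gamma$, so $\limsup_{m\in A_\gamma}|g(m)-v_\gamma|\le\varepsilon$. For (3), some finitely supported $c$ gives $\|g-\sum_{\Phi}v_\eta1_{A_\eta}-c\|\le2\varepsilon$, so $g$ is in the closed span. Conversely, $X$ is closed because $\kappa(c_0(\Gamma))$ is closed, and it contains $c_0$ and all $1_{A_\gamma}$.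

## 3. Countably many nonzero $\sigma_\gamma$, and a non-split $\mathcal C$-space

**Zero operator.** If $S=0$, then $Z=C(K)\oplus c_0$.

**One nonzero $\sigma_\gamma$.** If $Sf=\sigma(f)e_\gamma$, then $f\mapsto(f,\sigma(f)1_{A_\gamma})$ is a right inverse of $q$, so (1) splits.

**Countably many: (i)⇒(ii)⇒(iii)⇒(iv) of Theorem B.** Here $K$ may be any compact space. Let $\{\gamma:\sigma_\gamma\ne0\}\subset\{\gamma_1,\gamma_2,\dots\}$ with distinct $\gamma_i$, and put $A_i'=A_{\gamma_i}\setminus\bigcup_{l<i}A_{\gamma_l}$. These sets are pairwise disjoint, and $A_i'=^*A_{\gamma_i}$ because only finitely many finite sets were removed. If the list is infinite, then $\sigma_{\gamma_i}(f)\to0$ since $Sf\in c_0(\Gamma)$. So $\tilde Tf=\sum_i\sigma_{\gamma_i}(f)1_{A_i'}$ converges in $\ell_\infty$, with $\|\tilde Tf\|\le\|Sf\|$, and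
$$\pi\tilde Tf=\sum_i\sigma_{\gamma_i}(f)\pi(1_{A_{\gamma_i}})=\kappa Sf .$$
Thus $f\mapsto(f,\tilde Tf)$ splits (1), which is (ii). Splitting gives $Z\simeq c_0\oplus C(K)$, which is (iii). This space is a $\mathcal C$-space by the example after the definition of $\mathcal C$-spaces, which gives (iv). For uncountably many $\gamma$ we cannot make the sets disjoint, and the construction of $\tilde T$ breaks down.

**A non-split $Z(S,\mathcal A)$ that is a $\mathcal C$-space.** Let $\Gamma$ be uncountable and let $K=\Gamma\cup\{\infty\}$ be the one-point compactification of the discrete space $\Gamma$. Let $Sf=(f(\gamma)-f(\infty))_\gamma$, so $\sigma_\gamma=\delta_\gamma-\delta_\infty\ne0$ for all $\gamma$.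

*It does not split.* A right inverse of $q$ has the form $f\mapsto(f,Tf)$ with $T:C(K)\to\ell_\infty$ bounded and $\pi T=\kappa S$. On $c_0(\Gamma)=\{f:f(\infty)=0\}$ the operator $S$ is the identity. The functionals $v\mapsto(Tv)(n)$, $n\in\omega$, belong to $c_0(\Gamma)^*=\ell_1(\Gamma)$, so each has countable support. Pick $\gamma$ outside all these supports. Then $Te_\gamma=0$, but $\pi Te_\gamma=\kappa e_\gamma\ne0$.

*It is a $\mathcal C$-space.* The map $(f,g)\mapsto(g,f(\infty))$ is an isomorphism of $Z$ onto $X\oplus\mathbb R$. The inverse sends $(g,r)$ to $(r+v,g)$, where $v=\kappa^{-1}\pi g$ and $v(\infty)=0$. By (2), $1\notin X$, because $(1)_\gamma\notin c_0(\Gamma)$. So $X\oplus\mathbb R\simeq X+\mathbb R1\subset\ell_\infty$. Since $1_{A_\gamma}1_{A_\eta}\in c_0$ for $\gamma\neq\eta$, (3) shows that $X+\mathbb R1$ is a closed unital subalgebra of $\ell_\infty=C(\beta\omega)$. By Stone–Weierstrass it is isometric to $C(L)$ for a quotient $L$ of $\beta\omega$.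

So uncountably many nonzero $\sigma_\gamma$ and non-splitting are compatible with $Z$ being a $\mathcal C$-space. This $C(K)$ is not Grothendieck: $\delta_{\gamma_i}\to\delta_\infty$ weak\* for distinct $\gamma_i$, but not weakly. Any proof of (iv)⇒(i) must therefore use the Grothendieck property, as well as the function-space structure of $C(L)$.

## 4. The operator on $C(\beta\omega)$ given by independent sets

**Theorem A from Theorem B.** We need an $S$ on $C(\beta\omega)$ with uncountably many $\sigma_\gamma\neq0$. Let $(I_\xi)_{\xi<\mathfrak c}$ be an independent family of subsets of $\omega$.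

**Step 1: a surjection onto a Cantor cube.** A nonempty basic open subset of $\{0,1\}^{\mathfrak c}$ prescribes finitely many coordinates. So by independence the map $n\mapsto(1_{I_\xi}(n))_\xi$ has dense range. It extends to a continuous $\theta:\beta\omega\to\{0,1\}^{\mathfrak c}$, whose range is compact and dense. Hence $\theta$ is onto. If $x_\xi$ denotes the $\xi$-th coordinate function, then $x_\xi\circ\theta=1_{\overline{I_\xi}}$, since both sides are continuous and agree on $\omega$.

**Step 2: a measure that makes the sets stochastically independent.** Let $\mu$ be the product of the fair coin measures on $\{0,1\}^{\mathfrak c}$. As $\theta$ is onto, $u\circ\theta\mapsto\int u\,d\mu$ is a well-defined functional of norm one on the subspace $\{u\circ\theta:u\in C(\{0,1\}^{\mathfrak c})\}$ of $C(\beta\omega)$. By Hahn–Banach it extends to a norm-one functional on $C(\beta\omega)$. This takes the value $1$ at the function $1$, so it is positive, and it is a Radon probability $\lambda$ with $\theta_*\lambda=\mu$.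

**Step 3: the operator.** Put $r_\xi=1-2\cdot1_{\overline{I_\xi}}=(1-2x_\xi)\circ\theta\in C(\beta\omega)$. Then $\int r_\xi r_\zeta\,d\lambda=\int(1-2x_\xi)(1-2x_\zeta)\,d\mu$ is $1$ if $\xi=\zeta$ and $0$ otherwise. So $(r_\xi)$ is orthonormal in $L_2(\lambda)$. By Bessel, $Sf=(\int fr_\xi\,d\lambda)_\xi$ is a bounded operator $C(\beta\omega)\to\ell_2(\mathfrak c)\subset c_0(\mathfrak c)$. Here $\sigma_\xi=r_\xi\lambda$ has norm $1$ for every $\xi<\mathfrak c$.

Take any AD family of size $\mathfrak c$. Since $C(\beta\omega)$ is Grothendieck and (i) fails, (iv)⇒(i) of Theorem B says that $Z(S,\mathcal A)$ is not a $\mathcal C$-space. Explicitly,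
$$Z=\Big\{(f,g)\in C(\beta\omega)\times\ell_\infty:\ \pi g=\kappa\Big(\big(\textstyle\int fr_\xi\,d\lambda\big)_{\xi<\mathfrak c}\Big)\Big\}.\qquad\square$$

It remains to prove (iv)⇒(i). From here to the end of Section 8, $C(K)$ is Grothendieck. We may assume $\Gamma\neq\emptyset$.

## 5. Weak limits of coordinate functionals: what they give and where they stop

**Lemma 1.** Let $C(K)$ be Grothendieck. Then $(\Psi(\sigma_\gamma))_\gamma\in c_0(\Gamma)$ for every $\Psi\in M(K)^*$. If moreover $\{\sigma_\gamma:\gamma\in\Gamma\}$ is norm separable, then $\{\gamma:\sigma_\gamma\ne0\}$ is countable.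

*Proof.* Let $\gamma_1,\gamma_2,\dots$ be distinct. Then $\sigma_{\gamma_i}(f)=(Sf)(\gamma_i)\to0$ for all $f$, so $\sigma_{\gamma_i}\to0$ weak\*, hence weakly. If $|\Psi(\sigma_\gamma)|>\varepsilon$ held for infinitely many $\gamma$, a sequence of such $\gamma$ would contradict this.

For the second part, suppose uncountably many $\sigma_\gamma$ are nonzero. Then for some $\varepsilon>0$ the set $\{\gamma:\|\sigma_\gamma\|>\varepsilon\}$ is uncountable. Either one value $\sigma_\gamma$ is taken for infinitely many of these $\gamma$, or the values form an uncountable subset of a separable metric space, which accumulates at one of its points. In both cases there are distinct $\gamma_i$ in this set with $\sigma_{\gamma_i}$ norm convergent. The weak limit is $0$, so the norm limit is $0$, contradicting $\|\sigma_{\gamma_i}\|>\varepsilon$. $\square$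

**A direct proof of (ii)⇒(i).** If (1) splits, there is a bounded $T:C(K)\to\ell_\infty$ with $\pi T=\kappa S$. Put $\tau_n(f)=(Tf)(n)$, so $\tau_n\in M(K)$. By (2), $\tau_n\to\sigma_\gamma$ weak\* along $n\in A_\gamma$, hence weakly. By Mazur, $\sigma_\gamma$ lies in the closed span of $\{\tau_n:n\in\omega\}$. This is a separable space containing all $\sigma_\gamma$, so Lemma 1 gives (i).

The natural plan is to run the same argument inside $C(L)$ when $Z\simeq C(L)$.

**Setup.** Let $U:Z\to C(L)$ be an isomorphism onto, $L$ compact, $C_1=\|U\|$ and $C_2=\|U^{-1}\|$. Put $x_n=U(0,e_n)\in C(L)$, where $e_n$ are the unit vectors of $c_0$. Define $\mu_n\in M(L)$ by $\mu_n(F)=g(n)$, where $(f,g)=U^{-1}F$. Let $V=(qU^{-1})^*:M(K)\to M(L)$ and $\rho_\gamma=V\sigma_\gamma$. Then: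

* (a) $\sum_m|x_m(t)|\le C_1$ for all $t\in L$. Indeed $\|\sum_{m\in I}\pm(0,e_m)\|\le1$ for finite $I$ and all signs; apply $U$ and choose the signs of $x_m(t)$.
* (b) $\mu_n(x_m)=\delta_{nm}$ and $\|\mu_n\|\le C_2$.
* (c) $V$ is an isomorphism onto $N=\{\nu\in M(L):\nu(x_n)=0\ \forall n\}$. Moreover, *if $\nu_n\in N$ and $\nu_n\to\nu$ weak\*, then $\nu_n\to\nu$ weakly.*
* (d) $\mu_n\to\rho_\gamma$ weak\* along $n\in A_\gamma$.

*Proof of (c).* The operator $qU^{-1}:C(L)\to C(K)$ is onto, and its kernel is $U(\{0\}\times c_0)=\overline{\mathrm{span}}\{x_n\}$. The adjoint of a surjection is an isomorphism onto the annihilator of the kernel, which is $N$. Now let $\nu_n\in N$, $\nu_n\to\nu$ weak\*, and $\zeta_n=V^{-1}\nu_n$. Every $h\in C(K)$ equals $qU^{-1}F$ for some $F\in C(L)$, and then $\zeta_n(h)=(V\zeta_n)(F)=\nu_n(F)$ converges. By uniform boundedness $(\zeta_n)$ is weak\* convergent, hence weakly convergent by the Grothendieck property. As $V$ is weakly continuous, $\nu_n=V\zeta_n$ converges weakly, and the limit must be the weak\* limit $\nu$.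

*Proof of (d).* If $(f,g)=U^{-1}F$ then $\pi g=\kappa Sf$, so by (2) $\mu_n(F)=g(n)\to(Sf)(\gamma)=\sigma_\gamma(f)=\sigma_\gamma(qU^{-1}F)=\rho_\gamma(F)$ along $A_\gamma$.

**Where the plan stops.** If the convergence in (d) were weak, all $\rho_\gamma$ would lie in the separable space $\overline{\mathrm{span}}\{\mu_n\}$, and we would be done. But (c) upgrades weak\* convergence only *inside* $N$, and $\mu_n\notin N$. The convergence in (d) is in fact never weak. Let $G=\sum_{m\in A_\gamma}x_m$, a pointwise sum. It is a Borel function bounded by $C_1$, by (a). By dominated convergence, for $n\in A_\gamma$,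
$$\int G\,d\mu_n=\sum_{m\in A_\gamma}\mu_n(x_m)=1,\qquad\text{while}\qquad\int G\,d\rho_\gamma=\sum_{m\in A_\gamma}\rho_\gamma(x_m)=0 .$$

**What gets past this point.** So far $C(L)$ was treated as a bare Banach space. But functions can be multiplied. For $f\in C(L)$ let $M_n(m)=\int fx_m\,d\mu_n$. The measure
$$\nu_n=f\mu_n-\sum_mM_n(m)\mu_m$$
annihilates every $x_k$ by (b), so it lies in $N$ and (c) applies to it. (For $f=1$ we get $M_n(m)=\delta_{nm}$ and $\nu_n=0$, so the information comes from nonconstant $f$.) The correction $\sum_mM_n(m)\mu_m$ is, up to a fixed term and a small error, a combination of the $\mu_m$ over a finite block, and the blocks are disjoint for different $n$. Such combinations converge weak\* to combinations $\sum_\eta\beta_\eta\rho_\eta$ with $\sum|\beta_\eta|\le D$ (Lemma 2 and (e) below). This will show that, *modulo a separable space* $L_1(\Sigma_0)$,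
$$f\cdot(\rho_\gamma-\alpha_\gamma)\ \text{ is a combination }\ \sum_\eta\beta_\eta\rho_\eta\ \text{ with }\ \|\beta\|_1\le D,\ \text{ for \emph{every} } f \text{ with } \|f\|\le1.$$

Why is this restrictive? Take the toy situation $\rho_\eta=r_\eta\lambda$ of Section 4, with nothing to factor out. Choosing $f=r_\gamma$ would give $1=\sum_\eta\beta_\eta r_\eta$, which is absurd because $1$ is orthogonal to all $r_\eta$. In general the $\rho_\eta$ are unknown, but Lemma 1 says that $(\Psi(\rho_\eta))_\eta\in c_0(\Gamma)$ for every $\Psi\in M(L)^*$. Multiplying $\rho_\gamma$ by independent signs produces sums of $m$ terms that grow like $\sqrt m$. The $c_0$ condition lets us select signs whose sums, tested against all $\rho_\eta$, stay bounded. The two are incompatible unless $\rho_\gamma$ already lies in the separable space.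

## 6. Disjoint blocks, subsequence splitting, control measures

**Lemma 2 (blocks).** Let $B\subset\omega$ be infinite, let $F_n$ $(n\in B)$ be pairwise disjoint finite subsets of $\omega$, and let $d_n\in\ell_1$ be supported in $F_n$ with $\|d_n\|_1\le D$. There are an infinite $B'\subset B$ and $\beta\in\ell_1(\Gamma)$ with $\|\beta\|_1\le D$ such that
$$\lim_{n\in B'}\sum_md_n(m)g(m)=\sum_\gamma\beta_\gamma v_\gamma\qquad\text{whenever }\pi g=\kappa(v).$$

*Example.* If $F_n=\{n\}$, $d_n=e_n$ and $B=A_\gamma$, then by (2) we may take $B'=B$ and $\beta=e_\gamma$.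

*Proof.* Write $|d_n|(A)=\sum_{m\in A}|d_n(m)|$.

**Step 1: only few $A_\gamma$ can carry mass.** Let $\Phi\subset\Gamma$ be finite. The set $\bigcup_{\gamma\ne\gamma'\in\Phi}A_\gamma\cap A_{\gamma'}$ is finite, and the $F_n$ are disjoint, so all but finitely many $F_n$ avoid it. For such $n$ the sets $A_\gamma\cap F_n$, $\gamma\in\Phi$, are disjoint, so
$$\sum_{\gamma\in\Phi}|d_n|(A_\gamma)\le D\quad\text{for all large }n\in B.\tag{4}$$

**Step 2: reduce to countably many $\gamma$.** We find an infinite $B_\infty\subset B$ and a countable $\Gamma_0\subset\Gamma$ with $|d_n|(A_\gamma)\to0$ along $B_\infty$ for all $\gamma\notin\Gamma_0$. Put $B_0=B$. Given $B_{k-1}$, consider all pairs $(B_k,\Phi_k)$ with $B_k\subset B_{k-1}$ infinite, $\Phi_k\subset\Gamma$ finite, and $\liminf_{n\in B_k}|d_n|(A_\gamma)\ge1/k$ for all $\gamma\in\Phi_k$. The pair $(B_{k-1},\emptyset)$ is admissible, and (4) gives $|\Phi_k|\le kD$, so we may choose a pair with $|\Phi_k|$ maximal. If some $\gamma\notin\Phi_k$ had $\limsup_{n\in B_k}|d_n|(A_\gamma)\ge1/k$, we could shrink $B_k$ so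 that $|d_n|(A_\gamma)$ converges to this $\limsup$. Shrinking does not lower the other lower limits, so $\gamma$ could be added to $\Phi_k$, against maximality. Hence $\limsup_{n\in B_k}|d_n|(A_\gamma)<1/k$ for all $\gamma\notin\Phi_k$. Let $B_\infty\subset B$ be infinite and almost contained in every $B_k$, and put $\Gamma_0=\bigcup_k\Phi_k$.

**Step 3: define $\beta$.** By a diagonal argument pass to an infinite $B'\subset B_\infty$ along which $\sum_{m\in A_\gamma}d_n(m)$ converges, to $\beta_\gamma$ say, for all $\gamma\in\Gamma_0$. For $\gamma\notin\Gamma_0$ it converges to $\beta_\gamma:=0$ by Step 2. By (4), $\sum_{\gamma\in\Phi}|\beta_\gamma|\le D$ for every finite $\Phi$, so $\|\beta\|_1\le D$.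

**Step 4: pass to all $g\in X$.** For $g=1_{A_\gamma}$ (so $v=e_\gamma$) the asserted convergence is the definition of $\beta_\gamma$. For $g\in c_0$ (so $v=0$) we have $|\sum_md_n(m)g(m)|\le D\sup_{F_n}|g|\to0$, since the $F_n$ are disjoint. The functionals $g\mapsto\sum_md_n(m)g(m)$ and $g\mapsto\sum_\gamma\beta_\gamma v_\gamma$ on $X$ have norm at most $D$ (recall $\|v\|\le\|g\|$). So the set of $g\in X$ for which convergence holds is a closed linear subspace, and by (3) it is $X$. $\square$

**Lemma 3 (splitting).** Let $(b_n)$ be bounded in $L_1$ of a finite measure space $(\Omega,\Sigma,\rho)$. After passing to a subsequence there are $D_n\in\Sigma$ with $\rho(D_n)\to0$ such that $(b_n1_{D_n^c})$ converges weakly.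

*Example.* For $b_n=n1_{[0,1/n]}$ take $D_n=[0,1/n]$; then $b_n1_{D_n^c}=0$.

*Proof.* The point is to cut off the tall parts just enough to leave an equi-integrable sequence. Let $\tau_n(k)=\int_{\{|b_n|>k\}}|b_n|\,d\rho$. Pass to a subsequence with $\tau_n(k)\to\tau(k)$ for all $k\ge1$. The sequence $\tau(k)$ is nonincreasing and nonnegative; let $\tau_\infty$ be its limit. Choose $n_1<n_2<\cdots$ with $|\tau_n(k)-\tau(k)|\le1/k$ for all $n\ge n_k$, and put $D_{n_k}=\{|b_{n_k}|>k\}$. Then $\rho(D_{n_k})\le k^{-1}\sup_n\|b_n\|_1\to0$. For $j\le k$ we have $n_k\ge n_j$, so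
$$\int_{\{j<|b_{n_k}|\le k\}}|b_{n_k}|\,d\rho=\tau_{n_k}(j)-\tau_{n_k}(k)\le\tau(j)+\tfrac1j-\tau(k)+\tfrac1k\le\tau(j)-\tau_\infty+\tfrac2j .$$
For $j>k$ the set of integration is empty. The bound tends to $0$ as $j\to\infty$ and does not depend on $k$, so $(b_{n_k}1_{D_{n_k}^c})_k$ is equi-integrable. By Dunford–Pettis and Eberlein–Šmulian it has a weakly convergent subsequence. $\square$

**Lemma 4 (control measure).** Let $W\subset M(L)$ be relatively weakly compact. There is a finite positive $\rho\in M(L)$ with $\nu\ll\rho$ for all $\nu\in W$.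

*Example.* The set $\{\delta_t:t\in[0,1]\}$ in $M([0,1])$ has no such $\rho$, as $\rho$ would have uncountably many point masses. So compactness matters.

*Proof.* Let $W\neq\emptyset$ and $C=\sup_W\|\nu\|<\infty$.

**Step 1: finitely many members nearly control all.** We claim that for every $\varepsilon>0$ there are a finite $J\subset W$ and $\delta>0$ such that $\sum_{\nu\in J}|\nu|(B)<\delta$ implies $|\nu'(B)|\le\varepsilon$ for all $\nu'\in W$ and all Borel $B$. If this fails for some $\varepsilon$, we find inductively $\nu_1,\nu_2,\dots\in W$ and Borel sets $B_i$ with $\sum_{j\le i}|\nu_j|(B_i)<2^{-i}$ and $|\nu_{i+1}(B_i)|>\varepsilon$. Put $\lambda=\sum_j2^{-j}|\nu_j|$. Then $\lambda(B_i)\le2^{-i}+\sum_{j>i}2^{-j}C=2^{-i}+C2^{-i}\to0$. The set $\{\nu_j\}$ is relatively weakly compact in the closed subspace $L_1(\lambda)$, hence equi-integrable, so $|\nu_{i+1}|(B_i)\to0$. This is a contradiction.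

**Step 2: assemble $\rho$.** Let $J_k$ be as in Step 1 for $\varepsilon=1/k$, and let $\rho$ be a summable combination, with positive coefficients, of all $|\nu|$, $\nu\in\bigcup_kJ_k$. If $\rho(B)=0$ and $B'\subset B$ is Borel, then $|\nu|(B')=0$ for all $\nu\in\bigcup_kJ_k$, so $|\nu'(B')|\le1/k$ for all $k$ and all $\nu'\in W$. Hence $\nu'(B')=0$ for all such $B'$, that is, $\nu'\ll\rho$. $\square$

## 7. Multiplying $\rho_\gamma$ by continuous functions

We continue with the setup and facts (a)–(d) of Section 5.

**Step 1: limits of blocks and a control measure.** This step transfers Lemmas 1, 2 and 4 to $M(L)$.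

* (e) In the situation of Lemma 2, $\sum_md_n(m)\mu_m\to\sum_\gamma\beta_\gamma\rho_\gamma$ weak\* along $B'$. Indeed, for $F\in C(L)$ and $(f,g)=U^{-1}F$ we have $\pi g=\kappa Sf$, so $\sum_md_n(m)\mu_m(F)=\sum_md_n(m)g(m)\to\sum_\gamma\beta_\gamma(Sf)(\gamma)=\sum_\gamma\beta_\gamma\rho_\gamma(F)$.
* (f) $(\Psi(\rho_\gamma))_\gamma\in c_0(\Gamma)$ for each $\Psi\in M(L)^*$, by Lemma 1 applied to $\Psi\circ V$.

By (f), every sequence $(\rho_{\gamma_i})$ has a weakly convergent subsequence: a constant one if some index is repeated infinitely often, and otherwise a weakly null one with distinct indices. By Eberlein–Šmulian $\{\rho_\gamma\}$ is relatively weakly compact. By Lemma 4 there is a finite positive $\rho\in M(L)$ with $\rho_\gamma\ll\rho$ for all $\gamma$. Adding a point mass, we may assume $\rho\ne0$.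

Let $R:M(L)\to L_1(\rho)$ be the projection onto the absolutely continuous part in the Lebesgue decomposition. It has norm at most one, and $R(f\nu)=fR\nu$ for $f\in C(L)$, because multiplying a singular measure by $f$ leaves it singular. Put $a_n=R\mu_n$, with fixed Borel densities. Then $\|a_n\|_1\le C_2$.

**Step 2: a countably generated $\sigma$-algebra.** We want a separable space that contains all $a_n$, in which the part of $\rho$ without point masses stays atomless.

Let $P$ be the countable set of points of positive $\rho$-mass and $L_c=L\setminus P$. *The measure $\rho|_{L_c}$ is atomless.* Suppose it had an atom. By inner regularity some compact $K'\subset L_c$ is an atom. The compact subsets of $K'$ of full measure $\rho(K')$ are closed under finite intersections; let $K_0$ be the intersection of all of them. Any open $G\supset K_0$ contains one of them by compactness, so $\rho(G)\ge\rho(K')$. By outer regularity $\rho(K_0)=\rho(K')>0$, and in particular $K_0\neq\emptyset$. If $K_0$ had two points, with disjoint open neighborhoods $G,G'$, then $K_0=(K_0\setminus G)\cup(K_0\setminus G')$.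 One of these two proper compact subsets would have positive, hence full, measure, contradicting the minimality of $K_0$. So $K_0$ is a single point of positive mass lying in $L_c$, which is impossible.

By Sierpiński's theorem there are Borel sets $Q_s\subset L_c$ $(s\in2^{<\omega})$ with $Q_\emptyset=L_c$, $Q_s=Q_{s0}\sqcup Q_{s1}$ and $\rho(Q_s)=2^{-|s|}\rho(L_c)$. Let $\Sigma_0$ be the $\sigma$-algebra generated by all $Q_s$, all $\{s\}$ with $s\in P$, and all sets $\{a_n>t\}$ with $n\in\omega$ and $t$ rational. It is countably generated, consists of Borel sets, and makes all $a_n$ measurable. Moreover: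

* (g) *A finite positive measure $\tau$ on $\Sigma_0$ with $\tau\ll\rho|_{\Sigma_0}$ and $\tau(P)=0$ is atomless.* Indeed, for an atom $A$ and each $n$, $\tau(A)=\sum_{|s|=n}\tau(A\cap Q_s)$ with each term $0$ or $\tau(A)$. So $\tau(A)\le\max_{|s|=n}\tau(Q_s)$, which tends to $0$ as $n\to\infty$ because $\rho(Q_s)=2^{-n}\rho(L_c)$ and $\tau\ll\rho$.

Let $E:L_1(\rho)\to L_1(\rho)$ be the conditional expectation onto $\Sigma_0$, acting on densities, and let $L_1(\Sigma_0)=E(L_1(\rho))$. Rational simple functions over a countable algebra generating $\Sigma_0$ are dense in it, so $L_1(\Sigma_0)$ is a norm-separable closed subspace of $L_1(\rho)$. It contains every $a_n$.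

**Lemma 5.** Put $D=2C_1C_2$. For every $\gamma$ there is $\alpha_\gamma\in L_1(\Sigma_0)$ such that for every $f\in C(L)$ with $\|f\|\le1$ there are $\beta\in\ell_1(\Gamma)$ with $\|\beta\|_1\le D$ and $\alpha'\in L_1(\Sigma_0)$ with
$$f(\rho_\gamma-\alpha_\gamma)=\sum_\eta\beta_\eta\rho_\eta-\alpha'.\tag{5}$$

*Proof.*

**Step 1: choose $\alpha_\gamma$ before $f$.** Apply Lemma 3 in $L_1(\Sigma_0)$ to $(a_n)_{n\in A_\gamma}$. There are an infinite $B_0\subset A_\gamma$, sets $D_n\in\Sigma_0$ with $\rho(D_n)\to0$, and $\alpha_\gamma\in L_1(\Sigma_0)$ with $a_n1_{D_n^c}\to\alpha_\gamma$ weakly along $B_0$.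

**Step 2: replace the corrections by blocks.** Fix $f$ with $\|f\|\le1$ and let $M_n(m)=\int fx_m\,d\mu_n$. By (a) and (b),
$$\|M_n\|_1\le\int\sum_m|x_m|\,d|\mu_n|\le C_1C_2 .$$
Pass to a subsequence of $B_0$ along which $M_n\to M_\infty$ coordinatewise. Then $\|M_\infty\|_1\le C_1C_2$ and $\|M_n-M_\infty\|_1\le D$. Put $p_0=0$. Given $p_{k-1}$, choose $n_k>n_{k-1}$ in the subsequence with $\sum_{m<p_{k-1}}|(M_{n_k}-M_\infty)(m)|<2^{-k}$, which is possible by coordinatewise convergence. Then choose $p_k>p_{k-1}$ with $\sum_{m\ge p_k}|(M_{n_k}-M_\infty)(m)|<2^{-k}$. For $n=n_k$ put $F_n=[p_{k-1},p_k)$ and $d_n=(M_n-M_\infty)1_{F_n}$. The sets $F_n$ are finite and pairwise disjoint, $\|d_n\|_1\le D$, and $\|M_n-M_\infty-d_n\|_1\to0$. By (e), after passing to a further subsequence, $\sum_md_n(m)\mu_m\to\omega_f:=\sum_\eta\beta_\eta\rho_\eta$ weak\*, with $\|\beta\|_1\le D$.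

**Step 3: enter $N$ and upgrade to weak convergence.** Let $\nu_n=f\mu_n-\sum_mM_n(m)\mu_m$; the series converges in norm. By (b), $\nu_n(x_k)=M_n(k)-M_n(k)=0$ for all $k$, so $\nu_n\in N$. By (d), $f\mu_n\to f\rho_\gamma$ weak\*. By Step 2, $\sum_mM_n(m)\mu_m$ differs from $\sum_mM_\infty(m)\mu_m+\sum_md_n(m)\mu_m$ by a norm-null sequence. So
$$\nu_n\to f\rho_\gamma-\sum_mM_\infty(m)\mu_m-\omega_f\quad\text{weak\*},$$
and by (c) this convergence is weak. Adding the fixed element $\sum_mM_\infty(m)\mu_m$ and a norm-null sequence,
$$f\mu_n-\sum_md_n(m)\mu_m\to f\rho_\gamma-\omega_f\quad\text{weakly in }M(L).$$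

**Step 4: project to $L_1(\rho)$ and remove the non-equi-integrable parts.** Let $b_n=\sum_md_n(m)a_m\in L_1(\Sigma_0)$; then $\|b_n\|_1\le DC_2$. Applying $R$, which fixes $\rho_\gamma$ and $\omega_f$, we get $fa_n-b_n\to f\rho_\gamma-\omega_f$ weakly in $L_1(\rho)$. By Lemma 3 in $L_1(\Sigma_0)$, after passing to a subsequence there are $D_n'\in\Sigma_0$ with $\rho(D_n')\to0$ and $b_n1_{D_n'^c}\to\alpha'\in L_1(\Sigma_0)$ weakly. Multiplication by $f$ is weakly continuous, so $fa_n1_{D_n^c}\to f\alpha_\gamma$ weakly. Hence
$$k_n:=fa_n1_{D_n}-b_n1_{D_n'}=(fa_n-b_n)-fa_n1_{D_n^c}+b_n1_{D_n'^c}\ \to\ f\rho_\gamma-\omega_f-f\alpha_\gamma+\alpha'\quad\text{weakly}.$$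
A weakly convergent sequence in $L_1(\rho)$ is equi-integrable, and $k_n$ vanishes off $D_n\cup D_n'$, whose measure tends to $0$. So $\|k_n\|_1\to0$, the limit is $0$, and this is (5). $\square$

## 8. Growth of order $\sqrt m$ against membership in $c_0(\Gamma)$

**Lemma 6.** $\rho_\gamma\in L_1(\Sigma_0)$ for every $\gamma$.

*Proof.* Write $\rho'_\eta=\rho_\eta-E\rho_\eta$ and regard these as densities with respect to $\rho$. Suppose that $\rho_\gamma'\ne0$ for some $\gamma$, and fix this $\gamma$.

**Step 1: from continuous to $\Sigma_0$-measurable multipliers.** This step turns (5) into an inequality with no continuous functions in it. For $h\in L_\infty(\rho)$ let $\|h\|_*=\sup_\eta|\int h\rho_\eta'\,d\rho|$. We claim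
$$\|E(h\rho'_\gamma)\|_1\le D\,\|h\|_*\qquad(h\in L_\infty(\rho)).\tag{6}$$
Put $\psi=\rho_\gamma-\alpha_\gamma$. Since $\alpha_\gamma\in L_1(\Sigma_0)$, $(I-E)\psi=\rho'_\gamma$. For $f\in C(L)$ with $\|f\|\le1$, applying $I-E$ to (5) gives $(I-E)(f\psi)=\sum_\eta\beta_\eta\rho'_\eta$ with $\|\beta\|_1\le D$, so
$$\Big|\int h\,(I-E)(f\psi)\,d\rho\Big|\le D\|h\|_* .$$
Let $g$ be $\Sigma_0$-measurable with $|g|\le1$. By Lusin's theorem and Tietze's theorem there are $f_k$ in the unit ball of $C(L)$ with $\rho(\{f_k\ne g\})<2^{-k}$, so $f_k\to g$ $\rho$-a.e. Then $f_k\psi\to g\psi$ in $L_1(\rho)$ by dominated convergence, and the inequality passes to $g$. As $g$ is $\Sigma_0$-measurable, $(I-E)(g\psi)=g(I-E)\psi=g\rho'_\gamma$. Therefore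
$$\Big|\int g\,E(h\rho_\gamma')\,d\rho\Big|=\Big|\int hg\rho'_\gamma\,d\rho\Big|\le D\|h\|_* .$$
The supremum over $g$ is (6).

**Step 2: independent signs.** This step produces $h$'s for which the left side of (6) is large. Let $h_0=\operatorname{sgn}\rho'_\gamma$ and $\varphi=E(h_0\rho'_\gamma)=E|\rho'_\gamma|\ge0$, so $c:=\int\varphi\,d\rho=\|\rho'_\gamma\|_1>0$. For $s\in P$ we have $\{s\}\in\Sigma_0$, so $(Eu)(s)=u(s)$ for all $u\in L_1(\rho)$. Hence $\rho'_\gamma$ and then $\varphi$ vanish on $P$. By (g), $\tilde\varphi=c^{-1}\varphi\,\rho|_{\Sigma_0}$ is an atomless probability on $\Sigma_0$. By Sierpiński's theorem, halving successively, there are $\Sigma_0$-measurable $\pm1$-valued $r_1,r_2,\dots$ that are independent and symmetric for $\tilde\varphi$. Put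
$$g_j=r_j1_{\{\varphi>0\}},\qquad h_j=g_jh_0,\qquad y_j(\eta)=\int h_j\rho'_\eta\,d\rho .$$
Let $I$ be finite and nonempty and $Y=\sum_{j\in I}r_j$. Since the $g_j$ are $\Sigma_0$-measurable, $E(\sum_{j\in I}h_j\rho'_\gamma)=\sum_{j\in I}g_j\varphi$, whose $L_1(\rho)$-norm is $c\int|Y|\,d\tilde\varphi$. We have $\int Y^2\,d\tilde\varphi=|I|$ and $\int Y^4\,d\tilde\varphi=3|I|^2-2|I|\le3|I|^2$. Hölder's inequality for $Y^2=|Y|^{2/3}|Y|^{4/3}$ with exponents $3/2$ and $3$ gives
$$|I|=\int Y^2\,d\tilde\varphi\le\Big(\int|Y|\,d\tilde\varphi\Big)^{2/3}\Big(\int Y^4\,d\tilde\varphi\Big)^{1/3}\le\Big(\int|Y|\,d\tilde\varphi\Big)^{2/3}(3|I|^2)^{1/3},$$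
so $\int|Y|\,d\tilde\varphi\ge\sqrt{|I|/3}$. Now (6) with $h=\sum_{j\in I}h_j$ reads
$$c\,\sqrt{|I|/3}\ \le\ D\,\sup_\eta\Big|\sum_{j\in I}y_j(\eta)\Big|.\tag{7}$$

**Step 3: the functions $y_j$ are small in the sense of $c_0(\Gamma)$.** This prepares the choice of a set $I$ for which the right side of (7) is bounded.

* $y_j\in c_0(\Gamma)$ for each $j$. This is (f) for the functional $\nu\mapsto\int h_j\,(I-E)(R\nu)\,d\rho$ in $M(L)^*$, whose value at $\rho_\eta$ is $y_j(\eta)$.
* $\|y_j\|_\infty\le C_3:=\sup_\eta\|\rho'_\eta\|_1<\infty$, since $|h_j|\le1$ and $\{\rho_\eta\}$ is bounded.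
* $y_j(\eta)\to0$ as $j\to\infty$, for each fixed $\eta$. Put $k=h_0\rho'_\eta\in L_1(\rho)$. Then
$$y_j(\eta)=\int g_jk\,d\rho=\int g_j\,Ek\,d\rho=c\int r_j\cdot\frac{Ek}{\varphi}1_{\{\varphi>0\}}\,d\tilde\varphi .$$
The function multiplying $r_j$ is in $L_1(\tilde\varphi)$, with norm at most $c^{-1}\|k\|_1$. The integrals of $r_j$ against $L_2(\tilde\varphi)$ functions tend to $0$ by Bessel. Since $|r_j|\le1$ and $L_2(\tilde\varphi)$ is dense in $L_1(\tilde\varphi)$, the same holds for $L_1(\tilde\varphi)$ functions.

**Step 4: a gliding hump contradicts (7).** Choose inductively $j_1<j_2<\cdots$ as follows. Once $j_l$ is chosen, put $\Gamma_l=\{\eta:|y_{j_l}(\eta)|>2^{-l}\}$, a finite set because $y_{j_l}\in c_0(\Gamma)$. Choose $j_i>j_{i-1}$ with $|y_{j_i}|\le2^{-i}$ on the finite set $\bigcup_{l<i}\Gamma_l$, which is possible by the third item of Step 3. Then $\Gamma_i$ is disjoint from $\bigcup_{l<i}\Gamma_l$, so each $\eta$ lies in at most one $\Gamma_i$. That one term contributes at most $C_3$, and the other terms contribute at most $\sum_i2^{-i}=1$. Hence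
$$\sup_\eta\Big|\sum_{i\le m}y_{j_i}(\eta)\Big|\le C_3+1\qquad\text{for all }m .$$
By (7) with $I=\{j_1,\dots,j_m\}$ we get $c\sqrt{m/3}\le D(C_3+1)$ for all $m$, which is absurd. So $\rho'_\eta=0$ for every $\eta\in\Gamma$. $\square$

**Completion of (iv)⇒(i).** By Lemma 6, $\{\rho_\gamma\}=V\{\sigma_\gamma\}$ lies in the separable space $L_1(\Sigma_0)$. Since $V$ is an isomorphism onto its range by (c), $\{\sigma_\gamma\}$ is norm separable. By Lemma 1, $\sigma_\gamma\ne0$ for only countably many $\gamma$, which is (i). With Section 3 this proves Theorem B, and with Section 4 it proves Theorem A. $\square$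

## 9. Nonseparable $L_1(\lambda)$ and compact F-spaces

**Proof of Theorem C.**

**Step 1: a nonseparable $L_1(\lambda)$ gives a $Z(S,\mathcal A)$ that is not a $\mathcal C$-space.** We repeat Section 4 with an abstract orthonormal family. The space $L_2(\lambda)$ embeds continuously and densely in $L_1(\lambda)$, so if $L_1(\lambda)$ is nonseparable, so is $L_2(\lambda)$. Hence there is an orthonormal family $(\varphi_\xi)_{\xi<\omega_1}$ in $L_2(\lambda)$. By Bessel, $Sf=(\int f\varphi_\xi\,d\lambda)_\xi$ is a bounded operator $C(K)\to\ell_2(\omega_1)\subset c_0(\omega_1)$, and $\sigma_\xi=\varphi_\xi\lambda\ne0$ for all $\xi<\omega_1$. With any AD family of size $\omega_1$, Theorem B shows that $Z(S,\mathcal A)$ is not a $\mathcal C$-space.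

**Step 2: if every $L_1(\lambda)$ is separable, every $Z(S,\mathcal A)$ is a $\mathcal C$-space.** This is the converse. Given $S$ and $\mathcal A$, Lemma 1 shows that every sequence in $\{\sigma_\gamma\}$ has a weakly convergent subsequence: a constant one, or a weakly null one with distinct indices. By Eberlein–Šmulian $\{\sigma_\gamma\}$ is relatively weakly compact. By Lemma 4 it lies in $L_1(\lambda)$ for some finite positive $\lambda\in M(K)$, so it is norm separable. By Lemma 1, (i) of Theorem B holds, so $Z(S,\mathcal A)$ is a $\mathcal C$-space.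

**Step 3: infinite compact F-spaces satisfy the criterion.** Let $K$ be an infinite compact F-space. Then $C(K)$ is Grothendieck (Seever 1968), so by Step 1 it suffices to find a positive Radon measure on $K$ with nonseparable $L_1$.

*$K$ contains a closed copy of $\beta\omega$.* Every infinite Hausdorff space contains a countably infinite discrete subset $\{d_n:n\in\omega\}$. Countable subsets of F-spaces are $C^*$-embedded (Gillman–Jerison, 14N), so its closure is $\beta\omega$. Here is the argument in our case. Choose inductively open $F_\sigma$ sets $W_n\ni d_n$ such that $\overline{W_n}$ misses $\overline{W_i}$ for $i<n$ and misses $d_m$ for all $m\ne n$. This is possible because $d_n\notin\overline{W_i}$ for $i<n$ and $d_n$ has a neighborhood missing the other $d_m$. For $A\subset\omega$ the sets $\bigcup_{n\in A}W_n$ and $\bigcup_{n\notin A}W_n$ are disjoint open $F_\sigma$ sets, so they have disjoint closures, and hence so do $\{d_n:n\in A\}$ and $\{d_n:n\notin A\}$. The map $n\mapsto d_n$ extends to a continuous $\beta\omega\to K$. Two distinct points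 of $\beta\omega$ are separated by some $\overline A$ and $\overline{\omega\setminus A}$, so their images are distinct. The extension is therefore injective, and by compactness it is a homeomorphism onto a closed subset of $K$.

*The measure.* Transport the measure $\lambda$ of Section 4 to this copy of $\beta\omega$. It is a Radon measure on $K$. For $\xi\ne\zeta$ the function $|r_\xi-r_\zeta|$ takes only the values $0$ and $2$, so $2|r_\xi-r_\zeta|=(r_\xi-r_\zeta)^2$. By orthonormality $2\|r_\xi-r_\zeta\|_{L_1(\lambda)}=\int(r_\xi-r_\zeta)^2\,d\lambda=2$. Thus $L_1(\lambda)$ contains $\mathfrak c$ many points at mutual distance $1$ and is nonseparable. The compacta $\beta\omega$, $\omega^*$ and the Stone spaces of infinite $\sigma$-complete Boolean algebras are infinite F-spaces by the examples in Section 1. $\square$
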